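\title{The number of complex realizations of a rigid graph grows like $3^n$}

\begin{abstract}
For a graph $G$ that is generically rigid in the plane, let $c(G)$ be the number of congruence classes of realizations of $G$ in $\mathbb{C}^2$ whose squared edge lengths agree with those of a generic realization. We determine the exponential growth rate of the largest value of $c(G)$ over rigid graphs on $n$ vertices: $c(G)\le 3^{n-3}$ for every rigid graph on $n\ge 3$ vertices, and no bound $\mathrm{O}(k^n)$ with $k<3$ holds. The upper bound uses a valuation to map realizations injectively to decompositions of a contraction of $G$ into two spanning trees. The lower bound counts realizations in which most edges have length zero, in graphs obtained from $4$-regular graphs of large girth.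
\end{abstract}

\section{The problem and the answer}\label{sec:intro}

Let $G=(V,E)$ be a finite simple graph with $n$ vertices. A \emph{realization} of $G$ is a map $p:V\to\mathbb{C}^2$. For $\xi=(\xi_1,\xi_2)$ and $\xi'=(\xi'_1,\xi'_2)$ in $\mathbb{C}^2$ put $\xi\cdot\xi'=\xi_1\xi'_1+\xi_2\xi'_2$; this is the bilinear form, not the Hermitian one. The \emph{squared distance} of vertices $u,u'$ in $p$ is $(p(u)-p(u'))\cdot(p(u)-p(u'))$. Two realizations are \emph{equivalent} if the squared distances agree for every edge $uu'\in E$, and \emph{congruent} if they agree for every pair of vertices. A realization is \emph{generic} if its $2n$ coordinates are algebraically independent over $\mathbb{Q}$. The graph $G$ is \emph{rigid} if its generic realizations in $\mathbb{R}^2$ are rigid as bar-and-joint frameworks.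

It is known that for a rigid graph $G$ the number of congruence classes of complex realizations equivalent to a generic realization $p$ is finite and is the same for all generic $p$. We denote it by $c(G)$. It measures how far the edge lengths are from determining the shape. It bounds the number of real shapes with the edge lengths of a real generic $p$, and it is the better invariant, because the real count can depend on $p$: take two triangles $abc$ and $abd$ and join a fifth vertex to $c$ and $d$; reflecting $d$ in the line $ab$ changes the distance from $c$ to $d$, and the two real circles on which the fifth vertex must lie may or may not still meet.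

For $n\ge2$ let
\[
m(n)=\max\{c(G): G \text{ a rigid graph with } n \text{ vertices}\}.
\]
We write $m(n)=\mathrm{O}(k^n)$ if there is a constant $C>0$, independent of $G$ and $n$, with $c(G)\le Ck^n$ for every rigid graph $G$ on $n$ vertices. The following problem comes from Jackson and Owen \cite{JO}: \emph{determine the smallest real number $k$ such that $m(n)=\mathrm{O}(k^n)$}, or the infimum of such $k$ if there is no smallest one.

For complete graphs equivalence is congruence, so $c(K_2)=c(K_3)=1$. A vertex of degree $2$ lies on two circles and has two possible positions; accordingly, the graph consisting of an edge $ab$ and $n-2$ further vertices joined to both $a$ and $b$ has $c(G)=2^{n-3}$ (Example~\ref{ex:fan}). So $k\ge2$. For a guess from above, write $z=\xi_1+i\xi_2$ and $w=\xi_1-i\xi_2$, so that $\xi\cdot\xi=zw$. Rigidity needs $2n-3$ edges. After fixing the two ends of one of them, there remain $2n-4$ equations, each of degree one in $n-2$ unknowns $z$ and of degree one in $n-2$ unknowns $w$. A B\'ezout-type count assigns half of the equations to the $z$-unknowns and half to the $w$-unknowns, in $\binom{2n-4}{n-2}$ ways, and this binomial coefficient has growth rate $4$. One therefore expects $2\le k\le4$.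 The answer is $3$, because only those assignments matter in which both halves are spanning trees.

To state this, let $\tau(Q)$ denote, for a multigraph $Q$ (loops and parallel edges allowed), the number of ordered partitions $E(Q)=E_1\sqcup E_2$ in which both $E_1$ and $E_2$ are edge sets of spanning trees of $Q$. For an edge $r$ of $G$, the multigraph $G/r$ is obtained by contracting $r$ and keeping parallel edges, so that its edge set is $E\setminus\{r\}$. A rigid graph with exactly $2n-3$ edges is called \emph{minimally rigid}.

\begin{theorem}\label{thm:upper}
Let $G$ be a minimally rigid graph on $n\ge3$ vertices and let $r\in E(G)$. Then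
\[
2c(G)\le\tau(G/r)\le 2\cdot3^{n-3}.
\]
Consequently $c(G)\le3^{n-3}$ for every rigid graph $G$ on $n\ge3$ vertices.
\end{theorem}

Since a partition counted by $\tau(G/r)$ is a choice of $n-2$ of the $2n-4$ edges, the first inequality already contains the bound $2c(G)\le\binom{2n-4}{n-2}$.

\begin{theorem}\label{thm:lower}
If $m(n)=\mathrm{O}(k^n)$, then $k\ge3$. Quantitatively, $m(n)\ge3^{\,n-\mathrm{O}(n\log\log n/\log n)}$ as $n\to\infty$.
\end{theorem}

Theorem~\ref{thm:upper} and $c(K_2)=1$ give $m(n)\le3^n$ for all $n\ge2$. Together with Theorem~\ref{thm:lower} this solves the problem.

\begin{corollary}\label{cor:answer}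
The smallest $k$ with $m(n)=\mathrm{O}(k^n)$ exists and equals $3$, and $\lim_{n\to\infty}m(n)^{1/n}=3$.
\end{corollary}

Both proofs push the edge equations $z_ew_e=\lambda_e$ into a regime where they become combinatorial. For the upper bound (Sections~\ref{sec:trees} and~\ref{sec:count}) a valuation makes the generic numbers $\lambda_e$ have unrelated orders of magnitude; every solution then singles out two spanning trees and is determined by them. For the lower bound (Sections~\ref{sec:zero} to~\ref{sec:final}) we set most $\lambda_e$ equal to zero; every edge must then choose between $z_e=0$ and $w_e=0$, and nondegenerate solutions come from colorings of the edges into two forests.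

\section{Rank, rigidity and isotropic coordinates}\label{sec:prelim}

Let $f_G:\mathbb{C}^{2n}\to\mathbb{C}^E$ send a realization to the vector of squared lengths of the edges. Thus $p,q$ are equivalent if and only if $f_G(p)=f_G(q)$, and congruent if and only if $f_K(p)=f_K(q)$, where $K$ is the complete graph on $V$. The minors of the Jacobian matrix $df_G$ are polynomials with rational coefficients, and a nonzero such polynomial does not vanish at a generic point. Hence the largest rank of $df_G$ is attained at every generic point, real or complex; we call it the \emph{generic rank} of $G$. We use the standard fact, due to Asimow and Roth, that for $n\ge2$ the generic rank is at most $2n-3$, with equality if and only if $G$ is rigid.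

\begin{lemma}\label{lem:basic}
Let $G$ be a rigid graph on $n\ge2$ vertices.
\begin{enumerate}
\item[(a)] $G$ has a minimally rigid spanning subgraph $G'$, and $c(G)\le c(G')$.
\item[(b)] $G$ is connected.
\item[(c)] If $G$ is minimally rigid and $p$ is generic, then the numbers $\lambda_e=f_G(p)_e$, $e\in E$, are algebraically independent over $\mathbb{Q}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A basis of the row space of $df_G(p)$, for generic $p$, consists of $2n-3$ rows; the corresponding edges form $G'$. A realization that is equivalent to $p$ for $G$ is equivalent to $p$ for $G'$, and congruence does not depend on the edge set.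

(b) If $V$ splits into two nonempty parts with no edge between them, the two parts can be translated independently. Then $\dim\ker df_G\ge4$ and the rank is at most $2n-4$.

(c) Suppose $P(\lambda)=0$ for a nonzero polynomial $P$ over $\mathbb{Q}$. The rational polynomial $P\circ f_G$ vanishes at the generic point $p$, so it is identically zero. Take $P\neq0$ of least degree with $P\circ f_G=0$; it is not constant. The chain rule gives $\sum_e(\partial_eP\circ f_G)\,d(f_G)_e=0$. Some $\partial_eP$ is nonzero and has smaller degree, so $\partial_eP\circ f_G\ne0$, and this polynomial does not vanish at $p$. Hence the rows of $df_G(p)$ are dependent, contradicting that the generic rank is $2n-3=|E|$.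
\end{proof}

From now on we use the coordinates $z=\xi_1+i\xi_2$, $w=\xi_1-i\xi_2$ on $\mathbb{C}^2$. A realization is a pair $(z,w)\in\mathbb{C}^V\times\mathbb{C}^V$. Fix an orientation of each edge, and for $e=uu'$ put $z_e=z_u-z_{u'}$ and $w_e=w_u-w_{u'}$. The squared length of $e$ is $z_ew_e$, and the row of the Jacobian matrix for $e$ is
\begin{equation}\label{eq:row}
d(z_ew_e)=w_e\,dz_e+z_e\,dw_e .
\end{equation}
The change of coordinates is linear and invertible, so it preserves ranks. The word generic always refers to the original coordinates.

\section{From realizations to pairs of spanning trees}\label{sec:trees}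

Throughout this section $G$ is minimally rigid on $n\ge3$ vertices, $r$ is a fixed edge, $p$ is generic and $\lambda=f_G(p)$. By Lemma~\ref{lem:basic}(c) the $\lambda_e$ are algebraically independent, and in particular nonzero. The aim is the inequality $2c(G)\le\tau(G/r)$.

\subsection{Solutions up to rotation and translation}

Write $(z',w')\sim(z,w)$ if $z'=\sigma z+a$ and $w'=\sigma^{-1}w+b$ for some $\sigma\in\mathbb{C}^*$ and constants $a,b\in\mathbb{C}$. Let
\[
S=\{(z,w): z_ew_e=\lambda_e \text{ for all } e\in E\}/\!\sim ,
\]
and write $[z,w]$ for the class of a solution. Reflections are left out of $\sim$ because they exchange the roles of $z$ and $w$; they account for the factor $2$ in Theorem~\ref{thm:upper}.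

\begin{lemma}\label{lem:swap}
$2c(G)\le|S|$.
\end{lemma}

\begin{proof}
Pairs related by $\sim$ are congruent, so each congruence class of realizations equivalent to $p$ is a nonempty union of elements of $S$. The swap $[z,w]\mapsto[w,z]$ is well defined on $S$ and preserves all squared distances, so it maps each congruence class to itself. It suffices to show that it has no fixed point. If $[w,z]=[z,w]$, then $w_e=\sigma z_e$ for all $e$ and some $\sigma\ne0$, so $\lambda_e=(\sqrt{\sigma}\,z_e)^2$. Fix a vertex $u_0$. All $\lambda_e$ then lie in the field generated over $\mathbb{Q}$ by the $n-1$ numbers $\sqrt{\sigma}\,(z_u-z_{u_0})$, $u\ne u_0$. This is impossible, because the $\lambda_e$ generate a field of transcendence degree $2n-3>n-1$.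
\end{proof}

The last inequality is where $n\ge3$ enters; for $K_2$ the set $S$ is a single point and $c(K_2)=1$.

\subsection{A valuation that separates the edge lengths}

Imagine that $\lambda_e=t^{\theta_e}$ with $t\to0$ and unrelated exponents $\theta_e$. Along a solution, $z_e$ and $w_e$ would have orders of vanishing $x_e$ and $y_e$ with $x_e+y_e=\theta_e$, and the linear relations among the $z_e$ around cycles would restrict these orders. A valuation makes this precise without moving $\lambda$.

Recall that a \emph{valuation} on a field $L$ is a homomorphism $v$ from $L^*$ to a totally ordered abelian group, extended by $v(0)=\infty$, such that $v(a+b)\ge\min\{v(a),v(b)\}$. Ordered groups have no torsion, so $v(-1)=0$. We use one consequence constantly: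
\begin{equation}\label{eq:unique}
\text{if } v(a_1)<v(a_j) \text{ for } j=2,\dots,l, \text{ then } v(a_1+\dots+a_l)=v(a_1).
\end{equation}
Indeed, let $a$ be the sum and $a'=a-a_1$, so $v(a')>v(a_1)$. Then $v(a)\ge v(a_1)$, and $v(a)>v(a_1)$ would give $v(a_1)=v(a-a')>v(a_1)$. Chevalley's extension theorem states that a valuation on a subfield of $L$ with value group $\Lambda_0$ extends to a valuation on $L$ with values in a totally ordered abelian group $\Lambda$ containing $\Lambda_0$ as an ordered subgroup.

Choose real numbers $\theta_e$, $e\in E$, linearly independent over $\mathbb{Q}$. Since the $\lambda_e$ are algebraically independent, a nonzero element of $\mathbb{Q}[\lambda_e:e\in E]$ is uniquely a sum of monomials $\sum_\alpha c_\alpha\lambda^\alpha$, and we put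
\[
v\Big(\sum_\alpha c_\alpha\lambda^\alpha\Big)=\min\Big\{\sum_e\alpha_e\theta_e: c_\alpha\ne0\Big\}.
\]
Distinct monomials have distinct values. So each nonzero polynomial has a unique lowest monomial, and the product of the lowest monomials of $P$ and $P'$ is the unique lowest monomial of $PP'$; thus $v(PP')=v(P)+v(P')$. Every monomial of $P+P'$ occurs in $P$ or in $P'$, which gives the inequality for sums. Setting $v(P/P')=v(P)-v(P')$ defines a valuation on $\mathbb{Q}(\lambda_e:e\in E)$ with $v(\lambda_e)=\theta_e$. We fix an extension to $\mathbb{C}$, again called $v$, with values in an ordered group $\Lambda\supseteq\bigoplus_e\mathbb{Z}\theta_e$.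

For a solution $(z,w)$ all $z_e$ and $w_e$ are nonzero. Put
\[
x_e=v(z_e),\qquad y_e=v(w_e),\qquad\text{so that}\qquad x_e+y_e=\theta_e .
\]

\subsection{The triangle}\label{sub:triangle}

Let $G$ be the triangle with edges $r=u_1u_0$, $e=u_2u_0$, $f=u_2u_1$, and suppose that $\theta_r$ is the smallest of the three exponents. Each class in $S$ has a representative with $z_r=1$, unique up to translation. Put $\zeta=z_e$. Then $w_r=\lambda_r$, $w_e=\lambda_e/\zeta$, $z_f=\zeta-1$, $w_f=w_e-\lambda_r$, and the equation $z_fw_f=\lambda_f$ becomes
\[
\lambda_r\zeta^2-(\lambda_r+\lambda_e-\lambda_f)\zeta+\lambda_e=0 .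
\]
The product of the two roots has value $\theta_e-\theta_r>0$ and their sum has value $\theta_r-\theta_r=0$. If both roots had positive value, so would the sum; if one had negative value, the other would have positive value and the sum would have negative value by \eqref{eq:unique}. So the roots have values $\theta_e-\theta_r$ and $0$. For the first root, $x_f=v(\zeta-1)=0$ by \eqref{eq:unique}. For the second, $y_e=\theta_e>\theta_r$, so $y_f=v(w_e-\lambda_r)=\theta_r$. The relation $x+y=\theta$ gives the remaining entries:
\[
\begin{array}{c|ccc|ccc}
 & x_r & x_e & x_f & y_r & y_e & y_f\\ \hline
v(\zeta)=\theta_e-\theta_r & 0 & \theta_e-\theta_r & 0 & \theta_r & \theta_r & \theta_f\\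
v(\zeta)=0 & 0 & 0 & \theta_f-\theta_r & \theta_r & \theta_e & \theta_r
\end{array}
\]
In each row $x$ takes exactly $n-1=2$ values, and so does $y$. In the first row, $T_1=\{r,e\}$ is the only spanning tree through $r$ on which $x$ is injective, and $T_2=\{r,f\}$ is the only one on which $y$ is injective. In the second row the two trees change places. The multigraph $G/r$ is a double edge $\{e,f\}$ with $\tau(G/r)=2$, and the two solutions are labeled by its two partitions. In larger graphs there may be several spanning trees on which $x$ is injective, and the work lies in choosing $T_1$ and $T_2$ together so that they cover $E$ and determine the solution.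

\subsection{The two trees of a solution}

For a spanning tree $T_i$ of $G$ and an edge $f\in E$, let $P_i(f)$ be the edge set of the path in $T_i$ joining the ends of $f$.

\begin{proposition}\label{prop:trees}
To each class $[z,w]\in S$ one can assign spanning trees $T_1,T_2$ of $G$ with $T_1\cup T_2=E$ and $T_1\cap T_2=\{r\}$ such that the following hold.
\begin{enumerate}
\item[(a)] For every $f\in E$ we have $x_f=\min_{g\in P_1(f)}x_g$ and $y_f=\min_{g\in P_2(f)}y_g$, and the minima are attained at unique edges $\pi_1(f)\in P_1(f)$ and $\pi_2(f)\in P_2(f)$.
\item[(b)] Define $\phi:E\setminus\{r\}\to E$ by $\phi(e)=\pi_1(e)$ for $e\in T_2\setminus\{r\}$ and $\phi(e)=\pi_2(e)$ for $e\in T_1\setminus\{r\}$. If $Z\subseteq E$ is nonempty and $\phi(Z\setminus\{r\})\subseteq Z$, then $r\in Z$.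
\end{enumerate}
\end{proposition}

\begin{proof}
Let $A_1,\dots,A_a$ be the level sets of $x$ on $E$, in decreasing order of value, and $B_1,\dots,B_b$ those of $y$. Replacing $(z,w)$ by $(\sigma z+a',\sigma^{-1}w+b')$ shifts $x$ and $y$ by constants, so these sets depend only on $[z,w]$, and so will everything constructed from them. The cycles of $G$ force the level sets to be few, the independence of the $\theta_e$ forces them to be many, and the two bounds meet because $|E|=2n-3$.

\emph{Few level sets.} Around a cycle of $G$ we have $\sum\pm z_e=0$. By \eqref{eq:unique},
\begin{equation}\label{eq:twice}
\text{on every cycle of } G \text{ the minimum of } x \text{ is attained at least twice},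
\end{equation}
and the same holds for $y$. Let $F_0=\emptyset$ and $F_i=A_1\cup\dots\cup A_i$. An edge $e\in A_{i+1}$ joins two different components of $(V,F_i)$: otherwise $e$ and a path in $F_i$ would form a cycle on which $e$ alone has the least value of $x$. (In matroid terms, each $F_i$ is a flat of the graphic matroid.) So the number of components of $(V,F_i)$ strictly decreases with $i$, from $n$ at $i=0$, and stays positive. Hence $a\le n-1$, and the same argument with $y$ gives $b\le n-1$.

\emph{Many level sets.} For $e\in E$ let $A(e)$ and $B(e)$ be the level sets containing $e$. Let $\mathcal{L}$ be the bipartite multigraph with nodes $A_1,\dots,A_a,B_1,\dots,B_b$ and edge set $E$, in which $e$ joins $A(e)$ to $B(e)$. Suppose $e_1,\dots,e_{2l}$, $l\ge1$, is a cycle of $\mathcal{L}$, numbered so that $e_1,e_2$ share an $A$-node, $e_2,e_3$ share a $B$-node, and so on until $e_{2l},e_1$ share a $B$-node. Then $x_{e_1}=x_{e_2}$, $x_{e_3}=x_{e_4},\dots$ and $y_{e_2}=y_{e_3},\dots,y_{e_{2l}}=y_{e_1}$, so that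
\[
\theta_{e_1}-\theta_{e_2}+\dots-\theta_{e_{2l}}=\sum_j(-1)^{j+1}x_{e_j}+\sum_j(-1)^{j+1}y_{e_j}=0 .
\]
The edges $e_j$ are distinct, so this contradicts the independence of the $\theta_e$. Hence $\mathcal{L}$ is a forest with $2n-3$ edges. It therefore has at least $2n-2$ nodes, while $a+b\le2n-2$. So $a=b=n-1$ and $\mathcal{L}$ is a tree.

\emph{The trees.} We need one edge from each $A_i$ and one from each $B_j$, using every edge of $G$; a rooted tree provides such a choice. Root $\mathcal{L}$ at $A(r)$. Every non-root node has a \emph{parent edge}, the first edge of its path to the root, and every edge of $\mathcal{L}$ is the parent edge of exactly one node. The edges of $\mathcal{L}$ at a node are the elements of that level set, so the parent edge of a node belongs to it. Put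
\[
T_1=\{r\}\cup\{\text{parent edges of the nodes }A_i\ne A(r)\},\qquad T_2=\{\text{parent edges of the nodes }B_j\}.
\]
The edge $r$ joins $B(r)$ to the root, so it is the parent edge of $B(r)$. Hence $T_1\cup T_2=E$ and $T_1\cap T_2=\{r\}$. The set $T_1$ contains exactly one edge of each $A_i$. So it has $n-1$ edges with pairwise distinct values of $x$, contains no cycle of $G$ by \eqref{eq:twice}, and is a spanning tree of $G$. In the same way $T_2$ contains exactly one edge of each $B_j$ and is a spanning tree.

(a) We have $z_f=\sum_{g\in P_1(f)}\pm z_g$, and the terms have distinct values. By \eqref{eq:unique}, $x_f$ is the least of these values. The edge $\pi_1(f)$ attaining it lies in $T_1$ and has the same $x$-value as $f$, so it is the unique element of $T_1\cap A(f)$. The same argument with $w,y,T_2$ shows that $\pi_2(f)$ exists and is the unique element of $T_2\cap B(f)$.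

(b) The map $\phi$ climbs the tree $\mathcal{L}$. If $e\in T_2\setminus\{r\}$, then $e$ is the parent edge of $B(e)$, its upper end is $A(e)$, and $\phi(e)\in T_1\cap A(e)$ is the parent edge of $A(e)$, or $r$ if $A(e)$ is the root. If $e\in T_1\setminus\{r\}$, then $e$ is the parent edge of $A(e)$, its upper end is $B(e)$, and $\phi(e)\in T_2\cap B(e)$ is the parent edge of $B(e)$. So $\phi(e)$ is either $r$ or strictly closer to the root than $e$. Iterating $\phi$ from an element of $Z$ stays in $Z$ and reaches $r$.
\end{proof}

In the first row of the table in Section~\ref{sub:triangle}, the level sets are $A(r)=\{r,f\}$, $A(e)=\{e\}$, $B(r)=\{r,e\}$, $B(f)=\{f\}$. The tree $\mathcal{L}$ is the path $B(f),A(r),B(r),A(e)$ with edges $f,r,e$, and $\phi(e)=\phi(f)=r$.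

\subsection{The trees determine the solution}

\begin{proposition}\label{prop:inj}
The map $[z,w]\mapsto(T_1,T_2)$ of Proposition~\ref{prop:trees} is injective on $S$.
\end{proposition}

\begin{proof}
Let $[z,w]$ and $[z',w']$ have the same pair $(T_1,T_2)$. Rescale so that $z_r=z'_r$; then $w_r=w'_r$. Let $x',y'$ be the values for $(z',w')$. The paths $P_i(f)$ are the same for both solutions, but the maps $\pi_1,\pi_2,\phi$ are defined through the values and might differ; below they refer to $(z,w)$. For this reason we compare the values first and the numbers second. Each time we take the set $Z$ of edges at which the discrepancy is extreme and show that $\phi$ preserves it. Then $Z$ contains $r$, where there is no discrepancy.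

\emph{Step 1: $x=x'$ and $y=y'$.} Put $\delta_e=x_e-x'_e=y'_e-y_e\in\Lambda$, let $\delta^*=\max_e\delta_e$ and $Z=\{e:\delta_e=\delta^*\}$. Let $e\in Z\setminus\{r\}$.

Suppose $e\in T_2$. By part (a) for $(z',w')$ there is $g\in P_1(e)$ with $x'_g=x'_e$, and by part (a) for $(z,w)$ we have $x_g\ge x_e$. Thus $\delta_g\ge\delta_e=\delta^*$, which forces $\delta_g=\delta^*$ and $x_g=x_e$. The latter says $g=\pi_1(e)$, so $\phi(e)\in Z$.

Suppose $e\in T_1$ and let $g=\pi_2(e)$. Then $y_g=y_e$, and $y'_g\ge y'_e$ because $g\in P_2(e)$. Thus $\delta_g=y'_g-y_g\ge y'_e-y_e=\delta^*$, so $\phi(e)\in Z$.

By Proposition~\ref{prop:trees}(b), $r\in Z$, that is, $\delta^*=\delta_r=0$. Exchanging the two solutions gives $\max_e(-\delta_e)=0$. So $\delta_e=0$ for all $e$.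

\emph{Step 2: $z_e=z'_e$ and $w_e=w'_e$ for all $e$.} Put $\rho_e=z_e/z'_e-1$. From $z_ew_e=z'_ew'_e$ we get $w'_e/w_e=z_e/z'_e$, so the same number controls both differences:
\[
z_e-z'_e=\rho_ez'_e,\qquad w'_e-w_e=\rho_ew_e .
\]
Suppose that not all $\rho_e$ vanish. Let $\nu=\min_ev(\rho_e)<\infty$ and $Z=\{e:v(\rho_e)=\nu\}$. Let $e\in Z\setminus\{r\}$.

Suppose $e\in T_2$. Subtracting the path identities for $z_e$ and $z'_e$ gives $\rho_ez'_e=\sum_{g\in P_1(e)}\pm\rho_gz'_g$. By Step 1 the left side has value $\nu+x_e$, and a term with $g\ne\pi_1(e)$ has value at least $\nu+x_g>\nu+x_e$. The term with $g=\pi_1(e)$ has value $v(\rho_g)+x_e\ge\nu+x_e$. If this inequality were strict, the whole sum would have value greater than $\nu+x_e$. So $v(\rho_{\pi_1(e)})=\nu$ and $\phi(e)\in Z$.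

Suppose $e\in T_1$. Now $\rho_ew_e=\sum_{g\in P_2(e)}\pm\rho_gw_g$, the left side has value $\nu+y_e$, the terms with $g\neq\pi_2(e)$ have larger value, and the same comparison gives $v(\rho_{\pi_2(e)})=\nu$.

Hence $r\in Z$ and $v(\rho_r)=\nu<\infty$, contradicting $\rho_r=0$. So all $\rho_e$ vanish. As $G$ is connected, $z'-z$ and $w'-w$ are constant on $V$, and $[z,w]=[z',w']$.
\end{proof}

\section{Counting pairs of spanning trees}\label{sec:count}

A multigraph on $N$ vertices that splits into two spanning trees has $2N-2$ edges, so its average degree is below $4$. Removing a vertex of degree at most $3$ loses a factor of at most $3$.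

\begin{lemma}\label{lem:tau}
If $Q$ is a multigraph with $N\ge2$ vertices and $2N-2$ edges, then $\tau(Q)\le2\cdot3^{N-2}$.
\end{lemma}

\begin{proof}
We use induction on $N$. For $N=2$ there are two edges and each class consists of one of them, so $\tau(Q)\le2$. Let $N\ge3$ and assume $\tau(Q)>0$. Then $Q$ has no loops, and every vertex meets both trees and has degree at least $2$. The degree sum is $4N-4<4N$, so some vertex $t$ has degree $2$ or $3$.

\emph{Degree $2$.} In every partition $t$ is a leaf of both trees, so deleting $t$ yields a partition counted by $\tau(Q-t)$. The multigraph $Q-t$ has $N-1$ vertices and $2(N-1)-2$ edges. The original partition is recovered by saying which of the two edges at $t$ lies in $E_1$. So $\tau(Q)\le2\tau(Q-t)\le4\cdot3^{N-3}\le2\cdot3^{N-2}$.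

\emph{Degree $3$.} In every partition one class contains exactly one edge $e$ at $t$, and the other class contains the remaining two edges $tu$ and $tu'$; here $u\ne u'$, since parallel edges form a cycle. Let $Q_e$ be obtained from $Q-t$ by adding a new edge $uu'$. It has $N-1$ vertices and $2N-2-3+1=2(N-1)-2$ edges. Deleting the leaf $t$ from the first tree, and replacing the path $u,t,u'$ by the new edge in the second, gives a partition counted by $\tau(Q_e)$. The original partition is recovered from $e$ and the new one, since the class of the new edge tells which class contained $tu$ and $tu'$. There are at most three choices for $e$, so $\tau(Q)\le3\cdot2\cdot3^{N-3}=2\cdot3^{N-2}$.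
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
If $T_1,T_2$ are spanning trees of $G$ with $T_1\cup T_2=E$ and $T_1\cap T_2=\{r\}$, then $T_1\setminus\{r\}$ and $T_2\setminus\{r\}$ are spanning trees of $G/r$ that partition its edge set, and they determine $(T_1,T_2)$. By Lemma~\ref{lem:swap} and Proposition~\ref{prop:inj}, $2c(G)\le|S|\le\tau(G/r)$. The multigraph $G/r$ has $N=n-1\ge2$ vertices and $2n-4=2N-2$ edges, so $\tau(G/r)\le2\cdot3^{n-3}$ by Lemma~\ref{lem:tau}. The bound for arbitrary rigid graphs follows from Lemma~\ref{lem:basic}(a).
\end{proof}

\section{Realizations with edges of length zero}\label{sec:zero}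

A lower bound requires many solutions of the edge equations, and generic lengths do not allow one to write solutions down. The first lemma lets us choose special lengths, provided that the solutions are nondegenerate.

\begin{lemma}\label{lem:perturb}
Let $G$ be a graph with $n\ge2$ vertices and $2n-3$ edges. Let $q^1,\dots,q^J$, $J\ge1$, be pairwise non-congruent realizations with $f_G(q^1)=\dots=f_G(q^J)=\lambda^*$ and $\operatorname{rank}df_G(q^j)=2n-3$ for all $j$. Then $G$ is rigid and $c(G)\ge J$.
\end{lemma}

\begin{proof}
The generic rank is $2n-3$, so $G$ is rigid. The points $f_K(q^j)$ are distinct, so there are open neighborhoods $U_j$ of $q^j$ with pairwise disjoint images $f_K(U_j)$. Shrinking them, we may assume that $df_G$ is surjective on each $U_j$; then $f_G$ restricted to $U_j$ is an open map by the implicit function theorem. So $W=\bigcap_jf_G(U_j)$ is an open neighborhood of $\lambda^*$. The non-generic points lie on countably many hypersurfaces and form a null set, so the nonempty open set $U_1\cap f_G^{-1}(W)$ contains a generic point $p$. For each $j$ there is $p^j\in U_j$ with $f_G(p^j)=f_G(p)$. These realizations are equivalent to $p$ and pairwise non-congruent. Since $c(G)$ may be computed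 at any generic realization, $c(G)\ge J$.
\end{proof}

The most convenient special length is zero, since $z_ew_e=0$ means $z_e=0$ (call the edge red) or $w_e=0$ (call it blue). For a vertex $t$ joined to two fixed points $b,b'$ with $z_b\neq z_{b'}$ and $w_b\ne w_{b'}$, the two edges cannot have the same color, and the solutions are $(z_t,w_t)=(z_b,w_{b'})$ and $(z_{b'},w_b)$. In general, all vertices of a red component share a $z$-coordinate, which should be dictated by exactly one fixed point. By \eqref{eq:row}, an edge with $z_e=w_e=0$ has a zero row, so this must be excluded. The next definition records both requirements.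

\begin{definition}\label{def:pinned}
A \emph{pinned graph} $F$ consists of $s\ge1$ \emph{free vertices}, $\kappa\ge2$ \emph{pins} and $2s$ edges. The edges are \emph{free edges}, which form a simple graph on the free vertices, and \emph{pin edges}, which join a free vertex to a pin; each pin lies on exactly one edge. Given a red/blue coloring of $E(F)$, the \emph{red components} are the components of the graph formed by all free vertices and the red free edges; \emph{blue components} are defined in the same way. The coloring is \emph{good} if
\begin{enumerate}
\item[(G1)] the red free edges form a forest and each red component is incident with exactly one red pin edge, and the same holds for blue;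
\item[(G2)] the ends of each red free edge lie in different blue components, and the ends of each blue free edge lie in different red components.
\end{enumerate}
The pin on the red (blue) pin edge of a red (blue) component is \emph{its pin}. The number of good colorings is $\gamma(F)$.
\end{definition}

As each pin lies on one edge only, different components, of the same or of different colors, have different pins.

\begin{lemma}\label{lem:pinned}
Let $F$ be a pinned graph with $\gamma(F)\ge1$. Then $m(n)\ge\gamma(F)^h$ for all $h\ge1$ and $n\ge\kappa+1+hs$.
\end{lemma}

\begin{proof}
Let $V_0$ be a set of $n-hs\ge\kappa+1\ge3$ vertices containing the pins. Let $G_0$ be a minimally rigid graph on $V_0$. One is obtained from an edge by repeatedly adding a vertex $u$ joined to two existing vertices $u',u''$: in the two new columns, the old rows vanish and the new rows are $2(p(u)-p(u'))$ and $2(p(u)-p(u''))$, which are independent for generic $p$, so the generic rank grows by $2$. Let $G$ be $G_0$ together with $h$ disjoint copies of the free part of $F$, all attached to the same pins. It is a simple graph with $n$ vertices and $2|V_0|-3+2sh=2n-3$ edges. We show that $G$ is rigid with $c(G)\ge\gamma(F)^h$.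

Place $V_0$ at a fixed generic realization. Squared distances between its points are nonzero, so distinct vertices of $V_0$ have distinct $z$-coordinates and distinct $w$-coordinates. Given good colorings $\chi_1,\dots,\chi_h$, place a free vertex $t$ of the $j$-th copy at $(z_t,w_t)=(z_b,w_{b'})$, where $b$ and $b'$ are the pins of the red and of the blue component of $t$ in $\chi_j$. In each copy,
\begin{equation}\label{eq:redblue}
z_e=0\ne w_e \text{ for red edges } e,\qquad w_e=0\ne z_e \text{ for blue edges } e .
\end{equation}
Indeed, the ends of a red free edge lie in the same red component and, by (G2), in different blue components, which have different pins. For a red pin edge $tb$, the pin $b$ is the pin of the red component of $t$, so $z_t=z_b$, and it is not the pin of the blue component of $t$, so $w_t\ne w_b$. Exchanging the colors exchanges $z$ and $w$. We check the hypotheses of Lemma~\ref{lem:perturb} for these $\gamma(F)^h$ realizations.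

\emph{Equal lengths.} By \eqref{eq:redblue} all edges of the copies have squared length $0$, and $G_0$ does not move.

\emph{Full rank.} Consider the $2s$ rows of $df_G$ belonging to one copy, restricted to the $2s$ variables $dz_t,dw_t$ of that copy. By \eqref{eq:row} and \eqref{eq:redblue}, a red free edge $tt'$ gives a nonzero multiple of $dz_t-dz_{t'}$, and a red pin edge $tb$ gives a nonzero multiple of $dz_t$. If all red rows vanish on a vector, then $dz$ is constant on each red component and zero at one of its vertices, so $dz=0$. The blue rows give $dw=0$ in the same way. So this square block is invertible. The rows of $G_0$ have rank $2|V_0|-3$ and involve only variables of $V_0$, and the rows of a copy involve no variables of another copy. The matrix is block triangular, and its rank is $2|V_0|-3+2sh=2n-3$.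

\emph{Non-congruence.} Suppose that two of the realizations are congruent. They agree on $V_0$, which contains three affinely independent points $\beta_1,\beta_2,\beta_3$. If $\xi,\xi'$ are the two positions of a free vertex, equality of the squared distances to $\beta_i$ reads $\xi\cdot\xi-\xi'\cdot\xi'=2(\xi-\xi')\cdot\beta_i$ for $i=1,2,3$. Subtracting, $\xi-\xi'$ is orthogonal to $\beta_1-\beta_2$ and $\beta_1-\beta_3$, which form a basis of $\mathbb{C}^2$. The form is nondegenerate, so $\xi=\xi'$ and the realizations coincide. By \eqref{eq:redblue} an edge of a copy is red if and only if $z_e=0$, so the colorings coincide too.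
\end{proof}

If $m(n)\le Ck^n$ for all $n$, then $k>0$, and the lemma gives $\gamma(F)^h\le Ck^{\kappa+1+hs}$ for all $h$. Taking $h$-th roots and letting $h\to\infty$,
\begin{equation}\label{eq:rate}
k\ge\gamma(F)^{1/s}\qquad\text{for every pinned graph } F \text{ with } \gamma(F)\ge1.
\end{equation}

\begin{example}\label{ex:fan}
Let $F$ be one free vertex joined to two pins $a,b$. Then $\gamma(F)=2$. For $n\ge4$, $h=n-3$ and $G_0$ a triangle, the graph $G$ of the proof is the edge $r=ab$ with $n-2$ vertices joined to $a$ and $b$, and $c(G)\ge2^{n-3}$. In $G/r$ each of these vertices is joined to the contracted vertex by a double edge, so $\tau(G/r)=2^{n-2}$, and Theorem~\ref{thm:upper} gives $c(G)=2^{n-3}$.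
\end{example}

To do better, we look at good colorings through orientations. Given a good coloring, direct each edge toward the pin of the component, in its own color, to which it is attached. By (G1), every free vertex then has exactly one red and one blue out-edge. The following example shows what this yields and what short cycles destroy.

\begin{example}\label{ex:cycle}
Let $F$ be a cycle on $s\ge3$ free vertices, each joined to its own pin (Figure~\ref{fig:pentagon}). In a good coloring, each free vertex has its pin edge and one cycle edge as out-edges, in different colors. So the cycle is directed, and the coloring is determined by the direction and the colors of the cycle edges. Conversely, choose a direction and a coloring of the cycle edges, and give each pin edge the color opposite to the cycle edge leaving the same vertex. If the cycle is not monochromatic, each red component is a directed path, only its last vertex has a red pin edge, and the same holds for blue; so (G1) holds. The two directions give different colorings, as one sees at a vertex where the cycle changes color. Condition (G2) fails exactly when $s-1$ cycle edges have the same color. Excluding the $2+2s$ colorings with at least $s-1$ cycle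 edges of one color,
\[
\gamma(F)=2\,(2^s-2-2s).
\]
For $s=3$ this is $0$: the two ends of the edge in the minority color would be placed at the same point, and its row \eqref{eq:row} would vanish. For $s=5$ it is $40>2^5$, so \eqref{eq:rate} gives $k\ge40^{1/5}>2$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15,thick]
\node[circle,fill,inner sep=1.8pt] (t1) at (90:1) {};
\node[circle,fill,inner sep=1.8pt] (t2) at (18:1) {};
\node[circle,fill,inner sep=1.8pt] (t3) at (-54:1) {};
\node[circle,fill,inner sep=1.8pt] (t4) at (-126:1) {};
\node[circle,fill,inner sep=1.8pt] (t5) at (162:1) {};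
\node[rectangle,draw,inner sep=2.4pt] (b1) at (90:1.8) {};
\node[rectangle,draw,inner sep=2.4pt] (b2) at (18:1.8) {};
\node[rectangle,draw,inner sep=2.4pt] (b3) at (-54:1.8) {};
\node[rectangle,draw,inner sep=2.4pt] (b4) at (-126:1.8) {};
\node[rectangle,draw,inner sep=2.4pt] (b5) at (162:1.8) {};
\draw[->,red] (t1) -- (t2);
\draw[->,red] (t2) -- (t3);
\draw[->,red] (t4) -- (t5);
\draw[->,red] (t3) -- (b3);
\draw[->,red] (t5) -- (b5);
\draw[->,blue,dashed] (t3) -- (t4);
\draw[->,blue,dashed] (t5) -- (t1);
\draw[->,blue,dashed] (t1) -- (b1);
\draw[->,blue,dashed] (t2) -- (b2);
\draw[->,blue,dashed] (t4) -- (b4);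
\end{tikzpicture}
\caption{A good coloring of the pinned graph with five free vertices (dots) on a cycle and five pins (squares). Red edges are solid and blue edges are dashed. Each edge is directed toward the pin of its component in its own color, so every free vertex has one red and one blue out-edge.}\label{fig:pentagon}
\end{figure}

In this example the factor $2^s$ counts the ways to color the two out-edges at each vertex, and the factor $2$ counts orientations. To approach $3^s$ we need about $(3/2)^s$ orientations. A pin edge has a forced direction, so pins should be rare; then the free graph has nearly $2s$ edges, which suggests starting from a $4$-regular graph. Condition (G2) is threatened only by cycles in which all edges but one have the same color, which suggests large girth.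

\section{Four-regular graphs of large girth}\label{sec:girth}

The \emph{girth} of a graph is the length of its shortest cycle. An orientation of a $4$-regular graph is \emph{Eulerian} if every vertex has in-degree and out-degree $2$.

\begin{lemma}\label{lem:cayley}
For every odd prime $\ell$ there is a simple $4$-regular graph $\Gamma_\ell$ with $s$ vertices, $\ell\le s<\ell^3$, and girth at least $\log(\ell-1)/\log(1+\sqrt2)$.
\end{lemma}

\begin{proof}
Let $X=\begin{pmatrix}1&2\\0&1\end{pmatrix}$ and $Y=\begin{pmatrix}1&0\\2&1\end{pmatrix}$. Sanov's theorem states that $X$ and $Y$ freely generate a free subgroup of $SL_2(\mathbb{Z})$: no nonempty reduced word in $X^{\pm1},Y^{\pm1}$ equals $I$. Let $\Gamma_\ell$ be the Cayley graph of the subgroup of $SL_2(\mathbb{F}_\ell)$ generated by the reductions of $X$ and $Y$, with respect to $X^{\pm1},Y^{\pm1}$. As $\ell$ is odd, $0,2,-2$ are distinct modulo $\ell$, so the four generators are distinct and different from $I$, and $\Gamma_\ell$ is simple and $4$-regular. The reduction of $X$ has order $\ell$ and $|SL_2(\mathbb{F}_\ell)|=\ell^3-\ell$, so $\ell\le s<\ell^3$.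

Reading the generators along a cycle of length $L$ gives a word $W$ of length $L$ that is reduced, since a cycle does not backtrack, and is congruent to $I$ modulo $\ell$. Over $\mathbb{Z}$ we have $W\ne I$, so some entry of $W-I$ is a nonzero multiple of $\ell$. The matrix $X^{\mathsf T}X=\begin{pmatrix}1&2\\2&5\end{pmatrix}$ has eigenvalues $3\pm2\sqrt2=(\sqrt2\pm1)^2$, so $X$ has operator norm $1+\sqrt2$. The same holds for $Y=X^{\mathsf T}$, and for the inverses, which are the conjugates by $\operatorname{diag}(1,-1)$. The entries of $W$ are bounded by $\|W\|\le(1+\sqrt2)^L$, so $(1+\sqrt2)^L+1\ge\ell$.
\end{proof}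

\begin{lemma}\label{lem:euler}
A simple $4$-regular graph $\Gamma$ on $s$ vertices has at least $2(3/2)^s$ Eulerian orientations.
\end{lemma}

\begin{proof}
A \emph{transition system} is a choice, at each vertex, of a partition of the four incident edges into two pairs; there are $3^s$ of them. It is \emph{compatible} with an orientation if every pair consists of an in-edge and an out-edge, and in that case the orientation is Eulerian. We count compatible pairs in two ways. A transition system decomposes $E(\Gamma)$ into closed trails: on arriving at a vertex, leave along the paired edge. Directing each trail in either sense gives a compatible orientation, so there are at least $2$. An Eulerian orientation is compatible with exactly $2^s$ transition systems, as the two in-edges at a vertex can be matched to the two out-edges in $2$ ways. If $\epsilon$ is the number of Eulerian orientations, then $2^s\epsilon\ge2\cdot3^s$.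
\end{proof}

\section{Cutting edges to make pins}\label{sec:cut}

Coloring the two out-edges at each vertex of an Eulerian orientation produces at least $2\cdot3^s$ objects that resemble good colorings, but there are no pins, the monochromatic components contain cycles, and they may be large enough to violate (G2). All three defects are cured by cutting a few edges and redirecting them to new pins, so that the components become trees too small to close a cycle of $\Gamma$. The difficulty is that the edges to cut depend on the object, whereas $F$ must be one graph. Since few edges are cut, there are few possible graphs $F$, and the pigeonhole principle selects one.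

Let $H(\alpha)=-\alpha\log_2\alpha-(1-\alpha)\log_2(1-\alpha)$ be the binary entropy function. For $0<\alpha\le\frac12$ and integers $N\ge1$,
\begin{equation}\label{eq:entropy}
\sum_{j\le\alpha N}\binom Nj\le2^{NH(\alpha)},
\end{equation}
because $1\ge\sum_{j\le\alpha N}\binom Nj\alpha^j(1-\alpha)^{N-j}$ and $\alpha^j(1-\alpha)^{N-j}\ge\alpha^{\alpha N}(1-\alpha)^{(1-\alpha)N}=2^{-NH(\alpha)}$ for $j\le\alpha N$.

\begin{proposition}\label{prop:cut}
Let $M\ge3$ be an integer and let $\Gamma$ be a simple $4$-regular graph with $s$ vertices and girth greater than $2M$. Then there is a pinned graph $F$ with $s$ free vertices, $\kappa$ pins where $2\le\kappa\le3s/M$, and $\gamma(F)\ge1$, such that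
\[
\gamma(F)\ge2\cdot3^s\,2^{-\eta_Ms},\qquad\eta_M=2H\Big(\frac3{2M}\Big)+\frac3M .
\]
\end{proposition}

\begin{proof}
A \emph{structure} is an Eulerian orientation of $\Gamma$ together with a red/blue coloring of the edges in which each vertex has one red and one blue out-edge. Each edge is an out-edge of exactly one vertex, so each orientation has $2^s$ such colorings, and by Lemma~\ref{lem:euler} there are at least $2\cdot3^s$ structures. Fix a structure.

\emph{Breaking the cycles.} Each vertex has one red out-edge and at most two red in-edges. A component of the red graph has as many edges as vertices, so it contains exactly one cycle. Following red out-edges must eventually repeat a vertex, so this cycle is directed. It has more than $2M$ vertices, so there are at most $s/(2M)$ components. Cut one edge on each red cycle. Each component becomes a tree in which the tail of the cut edge has no out-edge and every other vertex has one. Following out-edges must end at that tail, so the tree is an \emph{in-tree}: all edges point toward a root. The \emph{children} of a vertex are the tails of its uncut red in-edges, and there are at most two. The \emph{subtree} of a vertex consists of the vertex and its descendants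 in the current in-tree.

\emph{Making the trees small.} Repeat the following step as long as possible: choose a non-root vertex $t$ of a current red tree whose subtree has at least $M$ vertices, while no proper descendant of $t$ has a subtree with at least $M$ vertices, and cut the red out-edge of $t$. The step splits off an in-tree with root $t$ and at least $M$ vertices. No non-root vertex of it has a subtree with $M$ or more vertices, so it is never cut again, and later steps take place in other trees. Thus the trees split off in different steps are disjoint, and there are at most $s/M$ steps. A step is possible whenever some non-root vertex has a subtree with at least $M$ vertices, since one can take such a vertex with a smallest subtree. So at the end each of the at most two children of a root has a subtree with at most $M-1$ vertices, and each red tree has at most $1+2(M-1)=2M-1$ vertices. The number of red cuts is at least $1$ and at most $\frac s{2M}+\frac sM=\frac{3s}{2M}$.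

Do the same for blue. In total, between $2$ and $3s/M$ edges are cut. Make all choices by a fixed rule, so that the cuts are a function of the structure. The \emph{datum} of the structure is the set $D$ of cut edges together with their tails.

\emph{The pinned graph.} Let $F$ be obtained from $\Gamma-D$ by adding, for each cut edge, a new pin joined to its tail. It has $s$ free vertices, $|D|$ pins and $2s$ edges, and depends only on the datum. Color the uncut edges as in the structure, and each pin edge as the cut edge it replaces. This coloring is good. For (G1), each red component is an in-tree whose root is the only vertex with its red out-edge cut, so it has exactly one red pin edge; the same holds for blue. For (G2), if the ends of a red free edge lay in one blue component, this edge and a blue path with at most $2M-2$ edges would form a cycle of length at most $2M-1$ in $\Gamma$, which the girth forbids; the colors may be exchanged in this argument.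

\emph{Counting.} Given the datum, the good coloring determines the structure: an uncut edge points toward the pin of its component in its own color, and a cut edge has its tail recorded in the datum and its color recorded on its pin edge. So for each datum, $\gamma(F)$ is at least the number of structures with this datum. The graph $\Gamma$ has $2s$ edges and each cut edge has two possible tails. Since $\frac3{2M}\le\frac12$, which is where $M\ge3$ is used, \eqref{eq:entropy} with $N=2s$ bounds the number of data by
\[
\sum_{j\le3s/M}\binom{2s}j2^j\le2^{2sH(3/(2M))+3s/M}=2^{\eta_Ms}.
\]
The datum shared by the most structures is shared by at least one and by at least $2\cdot3^s2^{-\eta_Ms}$ of them.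
\end{proof}

\section{Proof of the lower bound}\label{sec:final}

From $-\ln(1-\alpha)\le\alpha/(1-\alpha)$ we get $H(\alpha)\le\alpha\log_2(e/\alpha)$. Therefore
\begin{equation}\label{eq:eta}
0\le\eta_M\le\frac3M\Big(\log_2\frac{2eM}3+1\Big)=\mathrm{O}\Big(\frac{\log M}M\Big).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Suppose $m(n)\le Ck^n$ for all $n$. Given $M\ge3$, Lemma~\ref{lem:cayley} provides a simple $4$-regular graph of girth greater than $2M$, and Proposition~\ref{prop:cut} a pinned graph $F$ with $\gamma(F)^{1/s}\ge3\cdot2^{-\eta_M}$. By \eqref{eq:rate}, $k\ge3\cdot2^{-\eta_M}$. As $M\to\infty$, $\eta_M\to0$ by \eqref{eq:eta}, so $k\ge3$.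

For the quantitative bound we let the graph grow with $n$, slowly enough that rounding $n$ to a multiple of $s$ costs little. Let $n$ be large. By Bertrand's postulate (for every integer $j\ge1$ there is a prime in $(j,2j]$) there is an odd prime $\ell$ with $\frac12n^{1/6}\le\ell\le n^{1/6}$. The graph $\Gamma_\ell$ has $s<\ell^3\le\sqrt n$ vertices. Let $M$ be the largest integer with $2M<\log(\ell-1)/\log(1+\sqrt2)$. Then $\Gamma_\ell$ has girth greater than $2M$, and $M\ge c_0\log n\ge3$ for an absolute constant $c_0>0$ and all large $n$. Take $F$ from Proposition~\ref{prop:cut}; it has $\kappa\le3s/M\le s$ pins. Put $h=\lfloor(n-\kappa-1)/s\rfloor$. Then $n\ge\kappa+1+hs$ and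
\[
n\ge hs\ge(n-\kappa-1)-(s-1)=n-\kappa-s\ge n-2\sqrt n,
\]
so that $h\ge1$. Lemma~\ref{lem:pinned} gives
\[
m(n)\ge\gamma(F)^h\ge3^{hs}\,2^{-\eta_Mhs}\ge3^{\,n-2\sqrt n}\,2^{-\eta_Mn}\ge3^{\,n-2\sqrt n-\eta_Mn}.
\]
The function $(\log M)/M$ is decreasing for $M\ge3$, so \eqref{eq:eta} and $M\ge c_0\log n$ give $\eta_M=\mathrm{O}(\log\log n/\log n)$. The term $2\sqrt n$ is of smaller order than $n\log\log n/\log n$, and the theorem follows.
\end{proof}

\begin{thebibliography}{1}

\bibitem{JO}
Bill Jackson and J.~C. Owen, \emph{The number of equivalent realisations of a rigid graph}, arXiv:1204.1228 (2012).

\end{thebibliography}
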